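\title{Weak tracial Rokhlin actions of finite groups preserve stable rank one}

\begin{abstract}
Let $A$ be an infinite-dimensional simple unital C*-algebra of stable rank one and let $\alpha$ be an action of a finite group $G$ on $A$ with the weak tracial Rokhlin property. We prove that the crossed product $A\rtimes_\alpha G$ and the fixed point algebra $A^\alpha$ have stable rank one. We prove a stronger statement, for cocycle actions, for all subgroups of $G$, and under a weaker form of the Rokhlin condition. The proof rests on an abstract criterion: a simple unital C*-algebra has stable rank one if it can be modeled by the cone over a simple algebra of stable rank one, up to a remainder that is small in the sense of Cuntz comparison. A rotation makes the remainder nilpotent, and a $K_1$-correction produces the invertible elements that are needed in the cone.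
\end{abstract}

\section{Introduction}

A unital C*-algebra $A$ has \emph{stable rank one} if its group $\operatorname{GL}(A)$ of invertible elements is dense in $A$. Finite-dimensional C*-algebras have stable rank one, and so does $\ell^\infty(\mathbb{N})$: replace every coordinate of modulus less than $\varepsilon$ by $\varepsilon$. The algebra $C(\overline{\mathbb{D}})$ of the closed unit disk does not: a function at distance less than $1$ from the coordinate function $z$ has winding number one on the unit circle, so it has a zero in the disk. Evaluation at a dense sequence embeds $C(\overline{\mathbb{D}})$ unitally in $\ell^\infty(\mathbb{N})$. Thus stable rank one does not pass to unital subalgebras.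

Now let $\alpha\colon G\to\operatorname{Aut}(A)$ be an action of a finite group. The fixed point algebra $A^\alpha=\{a\in A:\alpha_g(a)=a\text{ for all }g\in G\}$ is a unital subalgebra of $A$, and the crossed product $A\rtimes_\alpha G$ is a unital subalgebra of $M_{|G|}(A)$ (Section~\ref{sec:model}). If $A$ has stable rank one, then both ambient algebras have stable rank one, but the example above shows that this alone decides nothing. One needs a hypothesis on the action that ties the subalgebra to the ambient algebra.

For positive elements $a,b$ of a C*-algebra $B$ one writes $a\precsim b$ (\emph{Cuntz subequivalence}) if there is a sequence $(v_n)$ in $B$ with $v_nbv_n^*\to a$. In $M_n(\mathbb{C})$ this says that $\operatorname{rank}a\le\operatorname{rank}b$; in general it compares the sizes of supports and ignores norms.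

\begin{definition}\label{def:wtrp}
An action $\alpha\colon G\to\operatorname{Aut}(A)$ of a finite group $G$ on a simple unital C*-algebra $A$ has the \emph{weak tracial Rokhlin property} if for every $\varepsilon>0$, every finite set $F\subseteq A$ and every positive $x\in A$ with $\|x\|=1$ there are positive contractions $f_g\in A$, $g\in G$, such that, with $f=\sum_{g\in G}f_g$,
\begin{itemize}
\item[(1)] $f_gf_h=0$ for all $g\ne h$ in $G$;
\item[(2)] $\|f_ga-af_g\|<\varepsilon$ for all $a\in F$ and $g\in G$;
\item[(3)] $\|\alpha_g(f_h)-f_{gh}\|<\varepsilon$ for all $g,h\in G$;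
\item[(4)] $1-f\precsim x$;
\item[(5)] $\|fxf\|>1-\varepsilon$.
\end{itemize}
\end{definition}

The family $(f_g)$ is a \emph{tower}: its levels are orthogonal, almost central, and almost permuted by $G$ in the way that $G$ permutes itself. By (1), $f$ is a positive contraction, and $1-f$ is the part of $A$ that the tower does not cover. Condition (4) says that this part fits under any prescribed nonzero positive element, and (5) keeps the tower away from zero.

Two simple cases show what the definition measures. Let $|G|\ge2$, let $g\mapsto\ell_g$ be the left regular representation of $G$ in $M_{|G|}(\mathbb{C})$, with matrix units $e_{g,h}$ indexed by $G$, and let $A=\bigotimes_{n=1}^\infty M_{|G|}(\mathbb{C})$ and $\alpha_g=\bigotimes_{n=1}^\infty\operatorname{Ad}(\ell_g)$. Since $\ell_ge_{h,h}\ell_g^*=e_{gh,gh}$, the projections $e_{h,h}$ placed in a late tensor factor form a tower with $f=1$. At the other extreme, no $\alpha_g$ with $g\ne e$ can be inner. Indeed, if $\alpha_g=\operatorname{Ad}(v)$ and $v\in F$, then (2) and (3) give $\|f_e-f_g\|<2\varepsilon$; by (1) this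 forces $\|f_e\|<2\varepsilon$, by (3) and (1) we get $\|f\|<3\varepsilon$, and this contradicts (5) for small $\varepsilon$.

The following question comes from the work of Fang and Wang \cite{FW}.

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be an infinite-dimensional simple unital C*-algebra of stable rank one, and let $\alpha$ be an action of a finite group $G$ on $A$ with the weak tracial Rokhlin property. Do $A\rtimes_\alpha G$ and $A^\alpha$ have stable rank one?}
\medskip

When the towers can be chosen with $f=1$, a short argument gives a positive answer (Example~\ref{ex:rokhlin}), and in general the towers miss only a small part of $A$, so one expects the answer yes. The difficulty is that density of the invertibles is a statement about norms, whereas nothing in Definition~\ref{def:wtrp} makes $\|1-f\|$ small. In the decomposition $b=fb+(1-f)b$ of an element of the crossed product the tower controls the first term and says nothing about the second. A further difficulty is that the hypotheses provide no projections with which to separate the two terms.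

\begin{theorem}\label{thm:main}
Let $A$ be an infinite-dimensional simple unital C*-algebra of stable rank one, and let $\alpha$ be an action of a finite group $G$ on $A$ with the weak tracial Rokhlin property. Then $A\rtimes_\alpha G$ and $A^\alpha$ have stable rank one.
\end{theorem}

We prove a stronger statement. A \emph{cocycle action} $(\alpha,\omega)$ of $G$ on a unital C*-algebra $A$ consists of automorphisms $\alpha_g$ of $A$ and unitaries $\omega(g,h)\in A$ such that $\alpha_e=\mathrm{id}$, $\omega(e,g)=\omega(g,e)=1$,
\[
\alpha_g\alpha_h=\operatorname{Ad}(\omega(g,h))\,\alpha_{gh},\qquad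
\omega(g,h)\,\omega(gh,k)=\alpha_g(\omega(h,k))\,\omega(g,hk)
\]
for all $g,h,k\in G$, where $\operatorname{Ad}(v)(a)=vav^*$. The \emph{twisted crossed product} $A\rtimes_{\alpha,\omega}G$ is the C*-algebra that contains $A$ as a unital subalgebra, together with unitaries $u_g$, $g\in G$, such that
\begin{equation}\label{eq:cp}
A\rtimes_{\alpha,\omega}G=\bigoplus_{g\in G}Au_g,\qquad u_gau_g^*=\alpha_g(a),\qquad u_gu_h=\omega(g,h)u_{gh},\qquad u_e=1,
\end{equation}
the sum being a direct sum of vector spaces. For $\omega\equiv1$ these are an action and its crossed product. For a self-adjoint element $a$ let $a_+$ be its positive part. Consider the following condition on $(\alpha,\omega)$.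

\medskip
\noindent\textbf{(R)} For every $\varepsilon>0$, every finite set $F\subseteq A$ and every positive $x\in A$ with $\|x\|=1$ there are positive contractions $f_g\in A$, $g\in G$, that satisfy (1), (2), (3) and, with $f=\sum_gf_g$,
\begin{itemize}
\item[(4$'$)] $(1-f-\varepsilon)_+\precsim x$.
\end{itemize}

The weak tracial Rokhlin property implies (R), because $0\le(1-f-\varepsilon)_+\le1-f$ (see (C1) in Section~\ref{sec:back}).

\begin{theorem}\label{thm:strong}
Let $A$ be a simple unital C*-algebra of stable rank one and let $(\alpha,\omega)$ be a cocycle action of a finite group $G$ on $A$ that satisfies \textup{(R)}. Then for every subgroup $H\le G$ the twisted crossed product $A\rtimes_{\alpha,\omega}H$ has stable rank one. So do all matrix algebras over it and all hereditary subalgebras of these. If $\omega\equiv1$, then $A^{\alpha|_H}$ has stable rank one for every $H\le G$.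
\end{theorem}

Compared with Theorem~\ref{thm:main}, this drops condition (5), weakens (4) to (4$'$), drops infinite-dimensionality, and allows cocycles and subgroups. The hypothesis that $A$ has stable rank one cannot be dropped: for the trivial group the tower $f_e=1$ satisfies (1)--(5), and the conclusion is the hypothesis.

Section~\ref{sec:back} collects the background. Section~\ref{sec:model} turns a tower into a $*$-homomorphism from the cone over a copy $D$ of $M_{|G|}(A)$ into a net algebra over the crossed product. After that the group plays no role: Section~\ref{sec:crit} states an abstract criterion for stable rank one (Theorem~\ref{thm:crit}) and shows its mechanism in the case where $f$ is a projection. Sections~\ref{sec:lemmas} and~\ref{sec:proofcrit} prove the criterion, Section~\ref{sec:verify} verifies it for crossed products, and Section~\ref{sec:end} completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}.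

\section{Background}\label{sec:back}

\subsection*{Permanence of stable rank one}
We use freely that an element of a unital C*-subalgebra $B\subseteq D$ that is invertible in $D$ is invertible in $B$.

\begin{lemma}\label{lem:perm}
Let $D$ be a unital C*-algebra of stable rank one.
\begin{itemize}
\item[(a)] In $D$, and in every unital C*-subalgebra of $D$, one-sided invertible elements are invertible.
\item[(b)] $M_n(D)$ has stable rank one for every $n$.
\item[(c)] Every quotient of $D$ has stable rank one.
\end{itemize}
\end{lemma}

\begin{proof}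
(a) Let $ba=1$ and choose $a'\in\operatorname{GL}(D)$ with $\|b\|\,\|a-a'\|<1$. Then $\|ba'-1\|<1$, so $ba'$ is invertible, hence so are $b$ and $a=b^{-1}$.

(b) Write an element of $M_n(D)$ in block form with upper left entry $a\in D$, and perturb $a$ to be invertible. Then
\[
\begin{pmatrix}a&r\\c&y\end{pmatrix}=\begin{pmatrix}1&0\\ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&0\\0&y-ca^{-1}r\end{pmatrix}\begin{pmatrix}1&a^{-1}r\\0&1\end{pmatrix}.
\]
The outer factors are invertible, and by induction $y-ca^{-1}r\in M_{n-1}(D)$ is a limit of invertible matrices.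

(c) The image of $\operatorname{GL}(D)$ is dense and consists of invertible elements.
\end{proof}

\subsection*{Hereditary subalgebras}
A C*-subalgebra $C$ of $D$ is \emph{hereditary} if $0\le x\le c\in C$ implies $x\in C$; equivalently, $cDc'\subseteq C$ for all $c,c'\in C$. For $z\in D_+$ the algebra $\overline{zDz}$ is hereditary and contains $z$. If $L$ is a closed left ideal, then $L\cap L^*$ is hereditary. A hereditary subalgebra of a simple C*-algebra is simple. For $c\in C$ and $\varepsilon>0$, taking $a$ far out in an approximate unit of $C$ and then $\delta$ small gives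
\begin{equation}\label{eq:cut}
\text{a positive contraction }a\in C\text{ and }\delta>0\text{ with }\|c-(a-\delta)_+\,c\,(a-\delta)_+\|<\varepsilon.
\end{equation}
If $D$ is unital, put $C^+=C+\mathbb{C}1_D$. If $1\notin C$, let $\chi\colon C^+\to\mathbb{C}$ be the character with kernel $C$. A nonunital C*-algebra has stable rank one, by definition, if its unitization has.

\begin{lemma}\label{lem:her}
Let $D$ be a unital C*-algebra of stable rank one and let $C\subseteq D$ be hereditary. Then $C^+$ and $C$ have stable rank one.
\end{lemma}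

\begin{proof}
If $1\in C$, then $C=D$. Let $1\notin C$. Elements of $C^+$ with nonzero scalar part are dense, so after scaling it suffices to approximate $1+c$, $c\in C$, by elements of $\operatorname{GL}(C^+)$. By \eqref{eq:cut} we may assume that $c=(a_0-\delta)_+c_0(a_0-\delta)_+$ with $c_0\in C$ and a positive contraction $a_0\in C$. Then $a=\min(a_0/\delta,1)$ is a positive contraction in $C$ with $ac=ca=c$, and hence $a^{1/2}c=ca^{1/2}=c$.

An invertible element $X=1+c+r$ of $D$ with $\|r\|<1$ small exists by hypothesis, but $r$ need not lie in $C^+$; we move it into $C$. The element $Z=1+(1-a)r$ is invertible, and $X-Z=c+ar=a(c+r)$. So $XZ^{-1}=1+ay$ is invertible, where $y=(c+r)Z^{-1}$. Since $1+vv'$ is invertible if and only if $1+v'v$ is, the element $1+a^{1/2}ya^{1/2}\in1+C$ is invertible in $D$, hence in $C^+$. As $r\to0$ we have $y\to c$ and $1+a^{1/2}ya^{1/2}\to1+a^{1/2}ca^{1/2}=1+c$. So $C^+$ has stable rank one.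

If $C$ is nonunital, $C^+$ is its unitization. If $C$ has a unit $p\ne1$, then $C^+=C\oplus\mathbb{C}(1-p)$ and $C$ is a quotient of $C^+$.
\end{proof}

\subsection*{Cuntz comparison}
Let $D$ be unital. For $a\in M_m(D)_+$ and $b\in M_n(D)_+$ write $a\precsim b$ if $v_jbv_j^*\to a$ for some $m\times n$ matrices $v_j$ over $D$. The relation is transitive, and $a\precsim a'$, $b\precsim b'$ imply $a\oplus b\precsim a'\oplus b'$. For $a,b\in D_+$ and $y\in D$ the following hold.
\begin{itemize}
\item[(C1)] If $a\in\overline{bDb}$, in particular if $a\le Mb$ for a number $M$, then $a\precsim b$. (Take $v_j=a^{1/2}(b+1/j)^{-1/2}$.)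
\item[(C2)] $yy^*\precsim y^*y$. (Take $v_j=y(y^*y+1/j)^{-1/2}$.)
\item[(C3)] $a+b\precsim a\oplus b$. (Take the row $(1\ \ 1)$.) If $ab=0$, then $a\oplus b\precsim a+b$. (Take the column with entries $a(a+1/j)^{-1}$ and $b(b+1/j)^{-1}$.)
\item[(KR)] \cite[Lemma 2.2]{KR} If $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+=rbr^*$ for some $r\in D$. Consequently, if $a\precsim b$, then for each $\varepsilon>0$ there is $r\in D$ with $(a-\varepsilon)_+=rbr^*$.
\item[(RW)] \cite[Theorem 4.3]{RW} If $D$ has stable rank one, $c\in D_+$, $\varepsilon>0$ and $a\oplus c\precsim b\oplus(c-\varepsilon)_+$, then $a\precsim b$.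
\end{itemize}

\subsection*{The group $K_1$}
For unital $D$ let $\operatorname{GL}_0(D)$ be the identity component of $\operatorname{GL}(D)$; it is also the path component of $1$. The abelian group $K_1(D)$ is the inductive limit of the groups $\operatorname{GL}(M_n(D))/\operatorname{GL}_0(M_n(D))$ under $x\mapsto x\oplus1$, and $[xy]=[x]+[y]$.
\begin{itemize}
\item[(Ri)] \cite[Theorem 2.10]{Ri} If $D$ is unital of stable rank one, then $\operatorname{GL}(D)/\operatorname{GL}_0(D)\to K_1(D)$ is an isomorphism.
\end{itemize}

\subsection*{Net algebras}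
Approximate relations become exact relations in the following algebra. For a unital C*-algebra $B$ and a directed set $\Lambda$ let
\[
B_\Lambda=\ell^\infty(\Lambda,B)\big/\{(b_\lambda):\textstyle\lim_\lambda\|b_\lambda\|=0\}.
\]
The class $[(b_\lambda)]$ has norm $\limsup_\lambda\|b_\lambda\|$, functional calculus can be computed coordinatewise, and $B\subseteq B_\Lambda$ as constant nets. If $A\subseteq B$, then $A_\Lambda\subseteq B_\Lambda$.

\begin{lemma}\label{lem:net}
Let $B$ be a unital C*-algebra and $\Lambda$ a directed set.
\begin{itemize}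
\item[(a)] If $b\in B$ lies in the closure of $\operatorname{GL}(B_\Lambda)$, then $b$ lies in the closure of $\operatorname{GL}(B)$.
\item[(b)] If $B$ has stable rank one, then so has $B_\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y=[(y_\lambda)]$ be invertible with inverse $[(y'_\lambda)]$ and $\|b-y\|<\varepsilon$. Then $y_\lambda y'_\lambda\to1$ and $y'_\lambda y_\lambda\to1$, so for large $\lambda$ the element $y_\lambda$ is invertible and $\|b-y_\lambda\|<\varepsilon$.

(b) Let $(b_\lambda)\in\ell^\infty(\Lambda,B)$. Choose invertible $b'_\lambda$ within $\varepsilon$ of $b_\lambda$, with polar decomposition $b'_\lambda=v_\lambda|b'_\lambda|$, $v_\lambda$ unitary. The elements $v_\lambda(|b'_\lambda|+\varepsilon)$ are within $2\varepsilon$ of $b_\lambda$ and have inverses of norm at most $1/\varepsilon$. So $\ell^\infty(\Lambda,B)$ has stable rank one, and Lemma~\ref{lem:perm}(c) applies.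
\end{proof}

We regard $C_0((0,1])$ as the continuous functions on $[0,1]$ that vanish at $0$, and $t$ denotes both the variable and the identity function. The \emph{cone} over $D$ is $C_0((0,1])\otimes D=C_0((0,1],D)$.

\section{Towers and the model algebra}\label{sec:model}

In this section $A$ is simple, unital, of stable rank one, $(\alpha,\omega)$ is a cocycle action of $G$ on $A$, and $B=A\rtimes_{\alpha,\omega}G$. Put $B_g=Au_g$, a closed subspace of $B$. The relations \eqref{eq:cp} give $u_g^*=\omega(g^{-1},g)^*u_{g^{-1}}$, and therefore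
\[
B_e=A,\qquad B_gB_h\subseteq B_{gh},\qquad B_g^*=B_{g^{-1}}.
\]
Let $E\colon B\to A$, $E(\sum_gz_gu_g)=z_e$. In $z^*z=\sum_{g,h}u_g^*z_g^*z_hu_h$ the $(g,h)$ term lies in $B_{g^{-1}h}$, so $E(z^*z)=\sum_gu_g^*z_g^*z_gu_g$. Hence $E$ is positive and faithful: it maps nonzero positive elements to nonzero positive elements.

\subsection*{Exact towers}

\begin{lemma}\label{lem:tower}
Assume \textup{(R)} and let $x\in A_+$ with $\|x\|=1$. There are a directed set $\Lambda$ and positive contractions $f_g^\lambda\in A$ such that, with $f^\lambda=\sum_gf_g^\lambda$, we have $(\frac78-f^\lambda)_+\precsim x$ in $A$ for every $\lambda$, and the classes $f_g=[(f_g^\lambda)]\in A_\Lambda\subseteq B_\Lambda$ satisfy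
\begin{equation}\label{eq:tower}
f_gf_h=0\ \ (g\ne h),\qquad f_ga=af_g\ \ (a\in A),\qquad u_gf_hu_g^*=f_{gh}.
\end{equation}
The positive contraction $f=\sum_gf_g$ commutes with $B$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the set of pairs $(F,m)$ with $F\subseteq A$ finite and $m\ge8$ an integer, ordered by inclusion in the first and by size in the second coordinate. For $\lambda=(F,m)$ let $(f_g^\lambda)_g$ be given by (R) for $F$, $\varepsilon=1/m$ and $x$. Conditions (1), (2), (3) give \eqref{eq:tower} in the limit, and $(\frac78-f^\lambda)_+\le(1-f^\lambda-\frac1m)_+\precsim x$. Finally $f$ commutes with $A$, and conjugation by $u_g$ permutes the summands of $f$.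
\end{proof}

We call $(f_g)$ a \emph{tower for $x$}.

\subsection*{The model algebra}
The best possible tower consists of projections that add up to $1$. We adjoin such a tower to $B$. Let $e_{g,h}$ be matrix units of $M_{|G|}(\mathbb{C})$ indexed by $G$, and put
\[
D=\Big\{\sum_{g,h}x_{g,h}\otimes e_{g,h}:x_{g,h}\in B_{gh^{-1}}\Big\}\subseteq B\otimes M_{|G|}(\mathbb{C}),
\]
\[
\iota\colon B\to D,\qquad\iota(x)=\sum_{h}x\otimes e_{gh,h}\quad\text{for }x\in B_g,
\]
extended linearly. For $G=\mathbb{Z}/2$ with generator $g$ and $u=u_g$,
\[
D=\begin{pmatrix}A&Au\\Au&A\end{pmatrix},\qquad\iota(a+a'u)=\begin{pmatrix}a&a'u\\a'u&a\end{pmatrix}.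
\]

\begin{lemma}\label{lem:model}
$D$ is a unital C*-algebra isomorphic to $M_{|G|}(A)$; in particular it is simple and has stable rank one. The map $\iota$ is a unital $*$-homomorphism.
\end{lemma}

\begin{proof}
Let $U=\sum_gu_g\otimes e_{g,g}$, a unitary. If $x\in B_{gh^{-1}}$, then $u_g^*xu_h\in B_{g^{-1}}B_{gh^{-1}}B_h\subseteq A$, and if $a\in A$, then $u_gau_h^*\in B_{gh^{-1}}$. Hence $U^*DU=A\otimes M_{|G|}(\mathbb{C})$. Matrix algebras over simple algebras are simple, and Lemma~\ref{lem:perm}(b) gives stable rank one. For $x\in B_g$ and $x'\in B_k$ we have $\iota(x)\iota(x')=\sum_hxx'\otimes e_{gkh,h}=\iota(xx')$, as $xx'\in B_{gk}$, and $\iota(x)^*=\sum_hx^*\otimes e_{h,gh}=\iota(x^*)$, as $x^*\in B_{g^{-1}}$.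
\end{proof}

The projections $p_h=1\otimes e_{h,h}\in D$ add up to $1$, commute with $\iota(A)$ and satisfy $\iota(u_g)p_h\iota(u_g)^*=p_{gh}$. We want to map $D$ back to $B_\Lambda$ by sending $p_h$ to $f_h$. The $f_h$ are not projections, so this map cannot be multiplicative on $D$; but orthogonal positive contractions generate a quotient of the cone over $\mathbb{C}^{|G|}$, and the map does exist on the cone over $D$.

\begin{lemma}\label{lem:Phi}
Let $f_g\in A_\Lambda$, $g\in G$, be positive contractions satisfying \eqref{eq:tower} and let $f=\sum_gf_g$. There is a $*$-homomorphism $\Phi\colon C_0((0,1])\otimes D\to B_\Lambda$ with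
\[
\Phi\big(\varphi\otimes(x\otimes e_{g,h})\big)=\varphi(f_g)\,x\qquad(\varphi\in C_0((0,1]),\ x\in B_{gh^{-1}}).
\]
It satisfies $\Phi(t\otimes1)=f$ and $\Phi(\varphi\otimes\iota(b))=\varphi(f)b=b\varphi(f)$ for $b\in B$.
\end{lemma}

\begin{proof}
As $D$ is the vector space direct sum of the spaces $B_{gh^{-1}}\otimes e_{g,h}$, the formula defines a linear map on the algebraic tensor product. For $x=au_{gh^{-1}}$, \eqref{eq:tower} gives $x\varphi(f_h)=a\varphi(f_g)u_{gh^{-1}}=\varphi(f_g)x$. So for $x\in B_{gh^{-1}}$ and $x'\in B_{kl^{-1}}$,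
\[
\varphi(f_g)x\cdot\psi(f_k)x'=x\,\varphi(f_h)\psi(f_k)\,x',
\]
which is $0$ for $h\ne k$ and $(\varphi\psi)(f_g)xx'$ for $h=k$. This agrees with the product in $C_0((0,1])\otimes D$. Also $(\varphi(f_g)x)^*=x^*\overline\varphi(f_g)=\overline\varphi(f_h)x^*$, which is the image of $\overline\varphi\otimes(x^*\otimes e_{h,g})$. A $*$-homomorphism on the algebraic tensor product is contractive for the maximal C*-norm, which is the only C*-norm because $C_0((0,1])$ is commutative; so $\Phi$ extends. Since the $f_g$ are orthogonal and $\varphi(0)=0$, we have $\varphi(f)=\sum_g\varphi(f_g)$, and so $\Phi(\varphi\otimes\iota(x))=\sum_h\varphi(f_{gh})x=\varphi(f)x$ for $x\in B_g$. Finally $f$ commutes with $A$ and with each $u_g$.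
\end{proof}

\begin{example}[Towers that cover everything]\label{ex:rokhlin}
Suppose that $f=1$, as for the product action in the introduction. Then $\Phi$ kills $(t-t^2)\otimes1$ and with it the ideal of functions vanishing at $1$, so $\phi(x)=\Phi(t\otimes x)$ is a unital $*$-homomorphism $D\to B_\Lambda$ with $\phi(\iota(b))=b$. Given $b\in B$, approximate $\iota(b)$ by $d_1\in\operatorname{GL}(D)$. Then $\phi(d_1)$ is invertible and close to $b$, and Lemma~\ref{lem:net}(a) shows that $B$ has stable rank one.
\end{example}

\section{A criterion for stable rank one}\label{sec:crit}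

The data $D,\iota,\Phi$ make sense without a group. It remains to say in which form the uncovered part is small. Throughout, $\rho\colon[0,1]\to[0,1]$ is the function that is $0$ on $[0,\frac12]$, $1$ on $[\frac34,1]$, and linear in between.

\begin{theorem}\label{thm:crit}
Let $B$ be a unital simple infinite-dimensional C*-algebra, $D$ a unital simple C*-algebra of stable rank one, and $\iota\colon B\to D$ a unital $*$-homomorphism. Assume that for every nonzero $w\in B_+$ there are a directed set $\Lambda$ and a $*$-homomorphism $\Phi\colon C_0((0,1])\otimes D\to B_\Lambda$ such that, with $f=\Phi(t\otimes1)$,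
\begin{itemize}
\item[(i)] $\Phi(\varphi\otimes\iota(b))=\varphi(f)\,b=b\,\varphi(f)$ for $\varphi\in C_0((0,1])$ and $b\in B$;
\item[(ii)] $(\frac12-f)_+=s_0\,w\,\rho(f)\,s_0^*$ for some $s_0\in B_\Lambda$.
\end{itemize}
Then $B$ has stable rank one.
\end{theorem}

The element $(\frac12-f)_+$ lives where the model is weak, and $w\rho(f)=\Phi(\rho\otimes\iota(w))$ is the part of $w$ where the model is strong. Condition (ii) says that the first fits under the second. It matters that the target is $w\rho(f)$ and not just $w$: the target is orthogonal to $(\frac12-f)_+$, and it lies in the range of $\Phi$, so that orthogonality relations in $D$ carry over to it.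

\begin{remark}
The criterion is also necessary. If $B$ is simple, unital, infinite-dimensional and of stable rank one, take $D=B$, $\iota=\mathrm{id}$, $\Lambda$ a point and $\Phi(\varphi\otimes b)=\varphi(1)b$. Then $f=1$, and (ii) holds with $s_0=0$.
\end{remark}

\subsection*{The case where $f$ is a projection}
Lemma~\ref{lem:room} below reduces the theorem to elements $b\in B$ that leave some room: $zb=bz=0$ for a nonzero $z\in B_+$. Take such $b$ and $z$, apply the hypothesis with $w=z$, and suppose that $f$ is a projection. As in Example~\ref{ex:rokhlin}, $\phi(x)=\Phi(t\otimes x)$ is a $*$-homomorphism, now with $\phi(1)=f$ and $\phi(\iota(b))=fb$. We have $\rho(f)=f$ and $(\frac12-f)_+=\frac12(1-f)$. So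
\[
s=\sqrt2\,s_0\,z^{1/2}f=\sqrt2\,s_0\,\phi(\iota(z)^{1/2})
\]
satisfies $ss^*=1-f$ and $sf=s$: it is a partial isometry, and $q=s^*s$ is a projection with $q\le f$. Let $C=\{x\in D:x\iota(z)=\iota(z)x=0\}$. This is a hereditary subalgebra that contains $\iota(b)$, and $1\notin C$ because $\iota$ is injective. For $x\in C$ we have $s\phi(x)=0=\phi(x)s^*$, so $\phi(C)$ lies in the corner of $f-q$. With respect to the projections $1-f$, $q$, $f-q$, write $b_1=(1-f)b$ and
\[
b=\begin{pmatrix}b_1&0&0\\0&0&0\\0&0&\phi(\iota(b))\end{pmatrix},\quad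
u=\begin{pmatrix}0&-s&0\\s^*&0&0\\0&0&1\end{pmatrix},\quad
ub=\begin{pmatrix}0&0&0\\s^*b_1&0&0\\0&0&\phi(\iota(b))\end{pmatrix}.
\]
The unitary $u$ has moved the uncontrolled block $b_1$ off the diagonal. By Lemma~\ref{lem:her} there is $\zeta+c\in\operatorname{GL}(C^+)$, $c\in C$, within $\varepsilon$ of $\iota(b)$. The unital extension of $\phi|_C$ to $C^+$ sends it to an invertible block diagonal element $X=\zeta+\phi(c)$ within $\varepsilon$ of $\phi(\iota(b))$. Then $X+s^*b_1$ is lower triangular with invertible diagonal, hence invertible, and $u^*(X+s^*b_1)$ is within $\varepsilon$ of $b$.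

Two things change when $f$ is only a positive contraction. First, there are no blocks to exchange. We use a rotation whose angle depends on $f$, a quarter turn where $f$ is small and the identity where $f$ is large, and we replace triangularity by an identity $TX^{-1}T=0$. Second, $X$ must now be the image under the unital extension of $\Phi$ of an invertible function $\Gamma\colon[0,1]\to C^+$ with $\Gamma(0)$ scalar and $\Gamma(1)$ close to $\iota(b)$. Such a function is a path in $\operatorname{GL}(C^+)$ that starts at a scalar, so $\Gamma(1)\in\operatorname{GL}_0(C^+)$. We must therefore approximate $\iota(b)$ from the identity component, and by (Ri) the obstruction is a class in $K_1(C^+)$. To remove it we split the room provided by $z$ into two orthogonal pieces: one receives the rotation, the other carries a unitary that cancels the $K_1$-class.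

\section{Four lemmas}\label{sec:lemmas}

The first lemma creates the room.

\begin{lemma}\label{lem:room}
Let $B$ be a simple unital C*-algebra in which one-sided invertible elements are invertible. Let $b\in B$ be noninvertible and $\varepsilon>0$. There are a unitary $v\in B$, an element $b_2\in B$ and $z\in B_+$ with $\|z\|=1$, $\|bv-b_2\|<\varepsilon$ and $zb_2=b_2z=0$.
\end{lemma}

\begin{proof}
If $b^*b$ or $bb^*$ were invertible, $b$ would be one-sided invertible; so $0$ lies in the spectra of $|b|$ and $|b^*|$. Let $\psi(t)=t^{-1}(t-\frac\varepsilon2)_+$, $\psi(0)=0$, and $b'=b\psi(|b|)=\psi(|b^*|)b$; the two expressions agree because $b(b^*b)^n=(bb^*)^nb$. Then $\|b-b'\|=\||b|(1-\psi(|b|))\|\le\frac\varepsilon2$. Let $\kappa\ge0$ be continuous with $\kappa(0)=1$ and $\kappa=0$ on $[\frac\varepsilon2,\infty)$. Then $\kappa(|b|)$ and $\kappa(|b^*|)$ are nonzero and $b'\kappa(|b|)=0=\kappa(|b^*|)b'$.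

So $b'$ has a right and a left annihilator, and the unitary $v$ serves to align them. Let $\pi$ be an irreducible representation of $B$; it is faithful since $B$ is simple. Choose unit vectors $\eta$ in the range of $\pi(\kappa(|b|))$ and $\xi$ in the range of $\pi(\kappa(|b^*|))$. Then $\pi(b')\eta=0$ and $\pi(b')^*\xi=0$. By the unitary version of Kadison's transitivity theorem (for unit vectors $\xi,\eta$ in an irreducible representation of a unital C*-algebra there is a unitary $v$ in the algebra with $\pi(v)\xi=\eta$), we get $v$ such that $b_1=b'v$ lies in the hereditary subalgebra $N=\{c\in B:\pi(c)\xi=0=\pi(c)^*\xi\}$. By \eqref{eq:cut} there are a positive contraction $a\in N$ and $\delta>0$ such that $b_2=(a-\delta)_+b_1(a-\delta)_+$ satisfies $\|b_1-b_2\|<\frac\varepsilon2$. Then $\|bv-b_2\|<\varepsilon$. Put $z=\delta^{-1}(\delta-a)_+$, a positive contraction with $z(a-\delta)_+=0$, so $zb_2=b_2z=0$. From $\pi(a)\xi=0$ we get $\pi(z)\xi=\xi$, so $\|z\|=1$.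
\end{proof}

The second lemma splits the room. If $y^2=0$, then $yy^*$ and $y^*y$ are orthogonal, since $yy^*y^*y=y(y^2)^*y=0$, and each is Cuntz subequivalent to the other by (C2). This is the only place where infinite-dimensionality enters; the lemma fails for a rank one projection $z$ in $M_n(\mathbb{C})$.

\begin{lemma}\label{lem:nil}
Let $B$ be a simple unital infinite-dimensional C*-algebra and $0\ne z\in B_+$. Then $\overline{zBz}$ contains an element $y\ne0$ with $y^2=0$.
\end{lemma}

\begin{proof}
The algebra $N=\overline{zBz}$ is simple. Suppose it is commutative. Then $N=\mathbb{C}p$ for a projection $p$, and $pBp=\mathbb{C}p$. The linear span of $BpB$ is a dense ideal of the unital algebra $B$, so it contains an invertible element and hence $1=\sum_{i=1}^nx_ipy_i$ for some $x_i,y_i\in B$. For $b\in B$ we get $b=\sum_{i,j}x_i(py_ibx_jp)y_j\in\operatorname{span}\{x_ipy_j\}$, so $\dim B<\infty$, a contradiction. Thus there are $h=h^*$ and $x$ in $N$ with $hx\ne xh$.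

Suppose that $\varphi(h)x\psi(h)=0$ for all continuous $\varphi,\psi$ on $\mathbb{R}$ with disjoint supports. Represent $B$ faithfully, fix $\tau\in\mathbb{R}$ and let $P$ be the spectral projection of $h$ for $(\tau,\infty)$. Take $\varphi_n$ supported in $[\tau+\frac1n,\infty)$ and increasing to the indicator function of $(\tau,\infty)$, and $\psi_m$ supported in $(-\infty,\tau+\frac1m]$ and decreasing to the indicator function of $(-\infty,\tau]$. For $m>n$ we have $\varphi_n(h)x\psi_m(h)=0=\psi_m(h)x\varphi_n(h)$. Letting $m\to\infty$ and then $n\to\infty$ in the strong operator topology gives $Px(1-P)=0=(1-P)xP$, that is, $Px=xP$. Since $h$ is a norm limit of linear combinations of $1$ and such projections, $hx=xh$, a contradiction. So some $y=\varphi(h)x\psi(h)$ with $\varphi\psi=0$ is nonzero. It lies in $N$, because $\varphi(h),\psi(h)\in N^+$, and $y^2=0$.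
\end{proof}

The third lemma says that the $K_1$-class of an invertible element can be canceled inside any nonzero hereditary subalgebra. Here simplicity of $D$ is used.

\begin{lemma}\label{lem:K1}
Let $D$ be a simple unital C*-algebra of stable rank one, $C\subseteq D$ hereditary with $1\notin C$, and $0\ne J\subseteq C$ hereditary in $C$. For each $x\in\operatorname{GL}(C^+)$ there is a unitary $v\in1+J$ with $xv\in\operatorname{GL}_0(C^+)$.
\end{lemma}

\begin{proof}
Multiplication by a nonzero scalar preserves components of $\operatorname{GL}(C^+)$, and $\chi(x)\ne0$, so we may assume $x=1+c$ with $c\in C$. Fix $0\ne a\in J_+$. The closed linear span of $CaC$ is a nonzero ideal of the simple algebra $C$, so there is $c'=\sum_{j=1}^mp_jaq_j$ with $p_j,q_j\in C$ and $\|c-c'\|<\|x^{-1}\|^{-1}$. The segment from $x$ to $1+c'$ consists of invertible elements, so $[x]=[1+c']$ in $K_1(C^+)$. Let $R$ be the row with entries $p_ja^{1/2}$ and $S$ the column with entries $a^{1/2}q_i$. Then $c'=RS$ and $SR=(a^{1/2}q_ip_ja^{1/2})_{i,j}\in M_m(J)$. In $M_{m+1}(C^+)$,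
\begin{align*}
\begin{pmatrix}1&-R\\0&1\end{pmatrix}\begin{pmatrix}1+RS&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\S&1\end{pmatrix}
&=\begin{pmatrix}1&-R\\S&1\end{pmatrix}\\
&=\begin{pmatrix}1&0\\S&1\end{pmatrix}\begin{pmatrix}1&0\\0&1+SR\end{pmatrix}\begin{pmatrix}1&-R\\0&1\end{pmatrix}.
\end{align*}
The triangular factors are connected to $1$ through invertible matrices (scale the off-diagonal block). Hence $1+SR$ is invertible in $M_m(C^+)$, so in $M_m(J^+)$, and $[x]=[1+SR]$ in $K_1(C^+)$.

Both $J$ and $C$ are hereditary in $D$, so $J^+$ and $C^+$ have stable rank one by Lemma~\ref{lem:her}. By the surjectivity in (Ri) for $J^+$ there is $x_0\in\operatorname{GL}(J^+)$ with $[x_0]=[1+SR]$ in $K_1(J^+)$. The path $x_0|x_0|^{-\tau}$, $0\le\tau\le1$, connects $x_0$ to a unitary, whose scalar part has modulus one; dividing by it gives a unitary $v_0\in1+J$ in the same class. With $v=v_0^*$ we have $[xv]=[x]-[v_0]=0$ in $K_1(C^+)$, and the injectivity in (Ri) for $C^+$ gives $xv\in\operatorname{GL}_0(C^+)$.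
\end{proof}

The fourth lemma is the rotation. In $M_2(\mathbb{C})$ with $\sigma=\sin\tau\cdot e_{2,1}$, $0\le\tau\le\frac\pi2$, the unitary $u$ below is the rotation matrix with columns $(\cos\tau,\sin\tau)$ and $(-\sin\tau,\cos\tau)$; for $\sigma=s^*$ it is the unitary of Section~\ref{sec:crit}.

\begin{lemma}\label{lem:rot}
Let $\sigma$ be a contraction in a unital C*-algebra with $\sigma^2=0$. Then $u=\sigma-\sigma^*+(1-\sigma^*\sigma-\sigma\sigma^*)^{1/2}$ is a unitary, and $um=(1-\sigma^*\sigma)^{1/2}m+\sigma m$ for every element $m$ with $\sigma^*m=0$.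
\end{lemma}

\begin{proof}
Let $P=\sigma^*\sigma$, $Q=\sigma\sigma^*$ and $W=\sigma-\sigma^*$. Then $PQ=0$, so $P+Q\le1$ and $Y=(1-P-Q)^{1/2}$ is defined. We have $\sigma(P+Q)=\sigma\sigma^*\sigma=(P+Q)\sigma$, so $\sigma$, $\sigma^*$ and $W$ commute with $Y$. Also $W^*=-W$ and $W^2=-(P+Q)$. Hence $u^*u=uu^*=Y^2-W^2=1$. If $\sigma^*m=0$, then $Wm=\sigma m$ and $(P+Q)^nm=(P^n+Q^n)m=P^nm$ for $n\ge1$; approximating by polynomials gives $Ym=(1-P)^{1/2}m$.
\end{proof}

\section{Proof of the criterion}\label{sec:proofcrit}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]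
Since $B$ is simple and $\iota$ is unital, $\iota$ is injective, so one-sided invertible elements of $B$ are invertible by Lemma~\ref{lem:perm}(a). The closure of $\operatorname{GL}(B)$ is invariant under multiplication by unitaries. By Lemma~\ref{lem:room} it therefore suffices to show that $b\in\overline{\operatorname{GL}(B)}$ whenever $zb=bz=0$ for some nonzero $z\in B_+$. Fix such $b$ and $z$, and fix $\varepsilon>0$.

Take $y\in\overline{zBz}$ as in Lemma~\ref{lem:nil} and put $z'=yy^*$, $z''=y^*y$. These are nonzero orthogonal positive elements of $\overline{zBz}$, so they annihilate $b$ on both sides. Let $d=\iota(b)$, $Z'=\iota(z')$, $Z''=\iota(z'')$, and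
\[
C=\{x\in D:xZ'=Z'x=0\},\qquad C_1=\{x\in C:xZ''=Z''x=0\}.
\]
These are hereditary subalgebras of $D$ that do not contain $1$, and $d\in C_1$, $Z''\in C$. The rotation will use $z'$ and the $K_1$-correction will use $z''$.

\medskip
\noindent\emph{Step 1: there is $d_1\in\operatorname{GL}_0(C^+)$ with $\|d_1-d\|\le3\varepsilon$.}
By Lemma~\ref{lem:her} there is $\zeta_1+c_1\in\operatorname{GL}(C_1^+)\subseteq\operatorname{GL}(C^+)$, with $c_1\in C_1$ and $\zeta_1\in\mathbb{C}$, such that $\|\zeta_1+c_1-d\|\le\varepsilon$. Applying $\chi$ gives $|\zeta_1|\le\varepsilon$. Lemma~\ref{lem:K1} with $J=\overline{Z''CZ''}$ gives a unitary $v\in1+J$ with $d_1=(\zeta_1+c_1)v\in\operatorname{GL}_0(C^+)$. The unitary $v$ need not be close to $1$, but $c_1J=0$, so it acts only on the small scalar: $d_1=\zeta_1v+c_1$, and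
\[
\|d_1-d\|\le\|\zeta_1+c_1-d\|+|\zeta_1|\,\|v-1\|\le3\varepsilon.
\]

\noindent\emph{Step 2: the rotation.}
Take $\Lambda,\Phi,f,s_0$ from the hypothesis for $w=z'$. By (i) the positive contraction $f$ commutes with $B$. Put $s=s_0z'^{1/2}\rho(f)^{1/2}$. Then $ss^*=(\frac12-f)_+$ by (ii), and
\begin{equation}\label{eq:s}
sb=0,\qquad bs^*=0,\qquad\Phi(F)s^*=0\ \text{ for }F\in C_0((0,1])\otimes C.
\end{equation}
The first two relations hold because $z'^{1/2}b=0=bz'^{1/2}$ and $\rho(f)^{1/2}$ commutes with $B$. For the third, (i) gives $s^*=\Phi(\rho^{1/2}\otimes Z'^{1/2})s_0^*$, and $\Phi(\varphi\otimes x)\Phi(\rho^{1/2}\otimes Z'^{1/2})=\Phi(\varphi\rho^{1/2}\otimes xZ'^{1/2})=0$ for $x\in C$.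

Let $\theta\colon[0,1]\to[0,1]$ be continuous with $\theta=0$ on $[0,\frac14]$ and $\theta=1$ on $[\frac38,1]$; it is the cosine of the angle of rotation. Let
\[
\nu(t)=\Big(\frac{1-\theta(t)^2}{\frac12-t}\Big)^{1/2}\ \ (t\le\tfrac38),\qquad\nu(t)=0\ \ (t\ge\tfrac38).
\]
This function is continuous, $\nu(t)^2(\frac12-t)_+=1-\theta(t)^2$ on $[0,1]$, and $\nu\rho^{1/2}=0$. Put $\sigma=s^*\nu(f)$. Then $\sigma^*\sigma=\nu(f)ss^*\nu(f)=1-\theta(f)^2\le1$. Further $\nu(f)s^*=\nu(f)\rho(f)^{1/2}z'^{1/2}s_0^*=0$, so $\sigma^2=0$, and $\sigma^*b=\nu(f)sb=0$. Lemma~\ref{lem:rot} gives a unitary $u\in B_\Lambda$ with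
\[
ub=\theta(f)b+T,\qquad T=\sigma b=s^*\nu(f)b.
\]
The first term is in the range of the model: $\theta(f)b=\Phi(\theta\otimes d)$ by (i).

\medskip
\noindent\emph{Step 3: an invertible element near $\theta(f)b$.}
The unitization of the cone over $D$ is the algebra of continuous functions $[0,1]\to D$ with scalar value at $0$. Let $\widetilde\Phi$ be the unital extension of $\Phi$ to it, and restrict $\widetilde\Phi$ to
\[
\mathcal{E}=\{\Gamma\in C([0,1],C^+):\Gamma(0)\in\mathbb{C}1\}.
\]
Choose a path $\gamma\colon[0,\frac14]\to\operatorname{GL}(C^+)$ with $\gamma(0)=1$ and $\gamma(\frac14)=d_1$. It may be long and far from $d$, so we run through it at a small scale on the interval where $\theta=0$. Choose $\mu\in(0,1]$ with $\mu\max\|\gamma\|\le\varepsilon$ and put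
\[
\Gamma_0(t)=\mu\gamma(t)\ \ (t\le\tfrac14),\qquad\Gamma_0(t)=\max(\mu,\theta(t))\,d_1\ \ (t\ge\tfrac14).
\]
Both formulas give $\mu d_1$ at $t=\frac14$, and $\Gamma_0(0)=\mu$. So $\Gamma_0\in\mathcal{E}$, and $t\mapsto\Gamma_0(t)^{-1}$ is an inverse in $\mathcal{E}$. For $t\le\frac14$ we have $\|\Gamma_0(t)-\theta(t)d\|=\mu\|\gamma(t)\|\le\varepsilon$. For $t\ge\frac14$ we have $0\le\max(\mu,\theta(t))-\theta(t)\le\mu$, so $\|\Gamma_0(t)-\theta(t)d\|\le\mu\|d_1\|+\|d_1-d\|\le4\varepsilon$. Hence $X=\widetilde\Phi(\Gamma_0)$ is invertible, $X^{-1}=\widetilde\Phi(\Gamma_0^{-1})$, and $\|X-\theta(f)b\|\le4\varepsilon$.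

\medskip
\noindent\emph{Step 4: $X+T$ is invertible.}
We claim that $b\,\widetilde\Phi(\Gamma)\,s^*=0$ for every $\Gamma\in\mathcal{E}$. Write $\Gamma=\zeta1+F$ with $\zeta(t)=\chi(\Gamma(t))$; then $F$ takes values in $C$ and $F(0)=0$. By (i) with $b=1$ we have $\widetilde\Phi(\zeta1)=\zeta(0)+\Phi((\zeta-\zeta(0))\otimes1)=\zeta(f)$, which commutes with $b$. By \eqref{eq:s},
\[
b\,\widetilde\Phi(\Gamma)\,s^*=\zeta(f)\,bs^*+b\,\Phi(F)s^*=0.
\]
This is the reason for working in $C^+$ and not in $D$. With $\Gamma=\Gamma_0^{-1}$ we obtain
\[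
TX^{-1}T=\sigma\,(bX^{-1}s^*)\,\nu(f)b=0.
\]
So $(X^{-1}T)^2=0$, and $X+T=X(1+X^{-1}T)$ is invertible, with $(1+X^{-1}T)^{-1}=1-X^{-1}T$. Finally
\[
\|b-u^*(X+T)\|=\|ub-X-T\|=\|\theta(f)b-X\|\le4\varepsilon.
\]
The directed set $\Lambda$ does not depend on $\varepsilon$, so $b\in\overline{\operatorname{GL}(B_\Lambda)}$, and Lemma~\ref{lem:net}(a) gives $b\in\overline{\operatorname{GL}(B)}$.
\end{proof}

\section{The criterion holds for crossed products}\label{sec:verify}

In this section $A$ is simple, unital, infinite-dimensional and of stable rank one, $(\alpha,\omega)$ is a cocycle action of $G$ satisfying (R), and $B$, $D$, $\iota$ are as in Section~\ref{sec:model}. Lemmas~\ref{lem:model}, \ref{lem:tower} and~\ref{lem:Phi} provide everything in Theorem~\ref{thm:crit} except simplicity of $B$ and condition (ii). Condition (R) compares the uncovered part only with elements of $A$, while (ii) concerns an arbitrary $w\in B_+$. The next lemma bridges this gap and gives simplicity as well.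

\begin{lemma}\label{lem:simple}
For every nonzero $z\in B_+$ there are $0\ne a\in A_+$ and $r\in B$ with $a=r^*zr$. In particular $B$ is simple.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:nil} there is $y\in A$ with $\|y\|=1$ and $y^2=0$. Let $(f_g)$ be a tower for $x=yy^*$.

We claim that $f\ne0$. Otherwise $\|f^\lambda\|<\frac12$ for some $\lambda$, so $(\frac78-f^\lambda)_+$ is invertible and Cuntz subequivalent to $yy^*$. Then $vyy^*v^*$ is invertible for some $v\in A$, so $vy$ is right invertible, hence invertible by Lemma~\ref{lem:perm}(a). With $l=(vy)^{-1}v$ we get $ly=1$ and $y=ly^2=0$, a contradiction.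

Since $f_g=u_gf_eu_g^*$, we have $f_e\ne0$. As $f_e$ commutes with $A$, the set $\{a\in A:af_e=0\}$ is a closed two-sided ideal of $A$; it does not contain $1$, so it is zero. Write $z=\sum_gz_gu_g$. Then $z_e=E(z)\in A_+$ is nonzero, and compression by $f_e$ removes all other coefficients:
\[
f_ezf_e=\sum_gf_ez_gf_gu_g=\sum_gz_gf_ef_gu_g=f_ez_ef_e=(z_e^{1/2}f_e)^*(z_e^{1/2}f_e)\ne0.
\]
Let $\delta=\frac12\|f_ez_ef_e\|$. Since norms in $B_\Lambda$ are upper limits, there is $\lambda$ with
\[
\|f_e^\lambda z_ef_e^\lambda-f_e^\lambda zf_e^\lambda\|<\delta<\|f_e^\lambda z_ef_e^\lambda\|.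
\]
Then $a=(f_e^\lambda z_ef_e^\lambda-\delta)_+\in A_+$ is nonzero, and by (KR) $a=r_0f_e^\lambda zf_e^\lambda r_0^*$ for some $r_0\in B$. Take $r=f_e^\lambda r_0^*$.

A nonzero closed ideal $I$ of $B$ contains a nonzero positive $z$, hence the corresponding $a$. So $I\cap A$ is a nonzero closed ideal of $A$, and $1\in I$.
\end{proof}

\begin{remark}
Condition (5) would give $f\ne0$ at once. Under (R) its role is taken over by Lemma~\ref{lem:perm}(a). Some such substitute is needed: in an algebra where $1\precsim x$ for every nonzero positive $x$, the tower $f_g=0$ satisfies (R) for every action.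
\end{remark}

\begin{proposition}\label{prop:cp}
$B=A\rtimes_{\alpha,\omega}G$ has stable rank one.
\end{proposition}

\begin{proof}
The algebra $B$ is unital, simple, and infinite-dimensional. Let $0\ne w\in B_+$. We must find a tower for which (ii) holds; (i) holds for every tower by Lemma~\ref{lem:Phi}.

Let $0\ne a\in A_+$ and $r\in B$ with $a=r^*wr$ be as in Lemma~\ref{lem:simple}. A tower can make the uncovered part fit under $a$, but (ii) asks that it fit under $a\rho(f)$, and a priori much of $a$ could lie in the uncovered part. We therefore choose an element $x_2$ of which two copies fit under $a$, and a tower whose uncovered part is smaller than one copy. Cancellation then shows that the other copy fits under $a\rho(f)$.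

\medskip
\noindent\emph{Choice of the tower.} By Lemma~\ref{lem:nil} there is $y\in\overline{aAa}$ with $y^2=0$ and $\|y\|=1$. Put $x_2=yy^*$. By (C2), (C3) and (C1),
\begin{equation}\label{eq:two}
x_2\oplus x_2\precsim yy^*\oplus y^*y\precsim yy^*+y^*y\precsim a.
\end{equation}
Let $\psi_1$ be $0$ on $[0,\frac13]$, $1$ on $[\frac23,1]$ and linear in between, and let $\psi_2$ be $0$ on $[0,\frac23]$ and linear on $[\frac23,1]$ with $\psi_2(1)=1$. Put $x_1=\psi_1(x_2)$ and $x=\psi_2(x_2)$. Then $x_1\le3(x_2-\frac13)_+\le3x_2$ and $x^{1/2}x_1=x^{1/2}$, and $\|x\|=1$ because $1$ is in the spectrum of $x_2$. Let $(f_g)$ be a tower for $x$.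

\medskip
\noindent\emph{Smallness in $A_\Lambda$.} Cuntz subequivalence in each coordinate does not pass directly to $A_\Lambda$, because the implementing elements may be unbounded; the element $x_1$ repairs this. From $(\frac78-f^\lambda)_+\precsim x$ and (KR) with $\varepsilon=\frac18$ we get $q_\lambda\in A$ with $(\frac34-f^\lambda)_+=q_\lambda xq_\lambda^*$. Put $s_\lambda=q_\lambda x^{1/2}$. Then $s_\lambda s_\lambda^*=(\frac34-f^\lambda)_+$, so $\|s_\lambda\|\le1$, and $s_\lambda x_1=s_\lambda$. The class $s'=[(s_\lambda)]\in A_\Lambda$ satisfies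
\begin{equation}\label{eq:small}
(\tfrac34-f)_+=s's'^*=s'x_1s'^*\precsim x_1\quad\text{in }A_\Lambda.
\end{equation}

\noindent\emph{Cancellation.} Since $a$ commutes with $f$, we have $a=a\rho(f)+a(1-\rho(f))$ with both terms positive. The inequality $1-\rho(t)\le4(\frac34-t)_+$ holds on $[0,1]$: the right side is at least $1$ on $[0,\frac12]$, and the two sides agree on $[\frac12,1]$. So $a(1-\rho(f))\le4\|a\|(\frac34-f)_+$. By \eqref{eq:two}, (C3), (C1) and \eqref{eq:small}, over $A_\Lambda$,
\[
x_2\oplus x_2\precsim a\precsim a\rho(f)\oplus a(1-\rho(f))\precsim a\rho(f)\oplus x_1\precsim a\rho(f)\oplus(x_2-\tfrac13)_+.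
\]
The algebra $A_\Lambda$ has stable rank one by Lemma~\ref{lem:net}(b), so (RW) gives $x_2\precsim a\rho(f)$. It is essential that this comparison takes place in $A_\Lambda$, where stable rank one is available, and not in $B_\Lambda$. Hence $(\frac34-f)_+\precsim x_1\precsim x_2\precsim a\rho(f)$, and (KR) with $\varepsilon=\frac14$ gives $q\in A_\Lambda$ with
\[
(\tfrac12-f)_+=\big((\tfrac34-f)_+-\tfrac14\big)_+=q\,a\rho(f)\,q^*=qr^*\,w\rho(f)\,rq^*,
\]
where the last step uses that $\rho(f)$ commutes with $r\in B$. This is (ii) with $s_0=qr^*$, and Theorem~\ref{thm:crit} applies.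
\end{proof}

\section{Subgroups, corners and fixed point algebras}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
If $A$ is finite-dimensional, then all algebras in the statement are finite-dimensional and have stable rank one. Let $A$ be infinite-dimensional and $H\le G$.

\medskip
\noindent\emph{The restriction to $H$ satisfies \textup{(R)}.} Let $\mathcal{T}\subseteq G$ be a set of representatives with $G=\bigsqcup_{c\in\mathcal{T}}Hc$. Given $\varepsilon$, $F$, $x$, let $(f_g)_{g\in G}$ be as in (R) for $\varepsilon'=\varepsilon/|G|$, $F$, $x$, and put $f'_h=\sum_{c\in\mathcal{T}}f_{hc}$ for $h\in H$. The elements $hc$ run through $G$ exactly once, so the $f'_h$ are orthogonal positive contractions with $\sum_hf'_h=f$. Each of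
\[
f'_ha-af'_h=\sum_c(f_{hc}a-af_{hc}),\qquad\alpha_k(f'_h)-f'_{kh}=\sum_c(\alpha_k(f_{hc})-f_{khc})
\]
($a\in F$, $h,k\in H$) is a sum of at most $|G|$ terms of norm less than $\varepsilon'$. Finally $(1-f-\varepsilon)_+\le(1-f-\varepsilon')_+\precsim x$. So the cocycle action $(\alpha|_H,\omega|_{H\times H})$ satisfies (R), and $B=A\rtimes_{\alpha,\omega}H$ has stable rank one by Proposition~\ref{prop:cp}.

\medskip
\noindent\emph{Matrix algebras and hereditary subalgebras.} Apply Lemma~\ref{lem:perm}(b) and Lemma~\ref{lem:her}.

\medskip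
\noindent\emph{The fixed point algebra.} Let $\omega\equiv1$, so that $h\mapsto u_h$ is a homomorphism on $H$. Then $p=|H|^{-1}\sum_{h\in H}u_h$ satisfies $u_kp=p=pu_k$ for $k\in H$ and $p^*=p$, so it is a projection, and it commutes with $A^{\alpha|_H}$. For $a\in A$ and $k\in H$,
\[
p\,au_k\,p=pap=|H|^{-1}\sum_h\alpha_h(a)u_hp=\Big(|H|^{-1}\sum_h\alpha_h(a)\Big)p,
\]
and the average in parentheses is fixed by $\alpha|_H$. So $a\mapsto ap$ is a $*$-homomorphism from $A^{\alpha|_H}$ onto $pBp$. It is injective because $E(ap)=|H|^{-1}a$. The corner $pBp$ is hereditary in $B$, so $A^{\alpha|_H}\cong pBp$ has stable rank one by Lemma~\ref{lem:her}.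
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The weak tracial Rokhlin property implies (R). Apply Theorem~\ref{thm:strong} with $\omega\equiv1$ and $H=G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FW} Xiaochun Fang and Zhongli Wang, \emph{Stable rank for crossed products by finite group actions with the weak tracial Rokhlin property}, arXiv:2407.09867 (2024).

\bibitem{KR} Kirchberg and R{\o}rdam, Adv. Math. 167 (2002).

\bibitem{Ri} Rieffel, J. Operator Theory 17 (1987).

\bibitem{RW} R{\o}rdam and Winter, \emph{The Jiang--Su algebra revisited}.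

\end{thebibliography}
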